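# Line subsheaves of differential forms on $F$-split varieties

## 1. Line subsheaves of $\Omega^i_X$ have non-positive degree

**Theorem 1.** Let $k$ be a perfect field of characteristic $p>0$, let $X$ be a smooth projective $F$-split variety over $k$, and let $n=\dim X$. Let $\mathcal O_X(D)\subset\Omega^i_X$ with $i\ge 0$, or $\mathcal O_X(D)\subset(\Omega^1_X)^{\otimes m}$ with $m\ge 0$, be an invertible subsheaf. Then $D\cdot H^{n-1}\le 0$ for every ample $H$, hence for every nef $H$. Consequently $\kappa(X,D)\le 0$, and $\kappa(X,D)=0$ only if $D$ is a torsion class in $\mathrm{Pic}(X)$. In particular $\kappa(X,D)\le i$.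

Here are the words that occur in it.

**Definition ($F$-split).** Let $F$ be the absolute Frobenius of $X$. The variety $X$ is $F$-split if $\mathcal O_X\to F_*\mathcal O_X$ splits as a map of $\mathcal O_X$-modules. A splitting is an additive map $\sigma:\mathcal O_X\to\mathcal O_X$ with $\sigma(f^ph)=f\,\sigma(h)$ and $\sigma(1)=1$.

For example, on the affine line every function is uniquely $\sum_{0\le u<p}c_u^p x^u$, and $\sigma(\sum c_u^px^u)=c_0$ is a splitting. In the coordinate $w=1/x$ we have $x^u=w^{-p}w^{p-u}$ for $0<u<p$, so the same rule written in $w$ gives the same map. Hence $\sigma$ is defined on $\mathbb P^1$, and $\mathbb P^1$ is $F$-split.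

**Definition (Iitaka dimension).** $\kappa(X,D)=-\infty$ if no $mD$ with $m\ge1$ has a nonzero section. Otherwise $\kappa(X,D)$ is the maximal dimension of the images of $X$ under the maps given by $|mD|$, $m\ge 1$. So $\kappa(X,D)=0$ when $D$ is torsion, and $\kappa(X,D)=n$ when $D$ is ample.

Over $\mathbb C$, the Bogomolov–Sommese vanishing theorem, in its original form due to Bogomolov, says that $\mathcal O_X(D)\subset\Omega^i_X$ implies $\kappa(X,D)\le i$ on a smooth projective variety. Equivalently, $H^0(X,\Omega_X^i\otimes\mathcal O_X(-D))=0$ whenever $\kappa(X,D)>i$, because a nonzero section of $\Omega^i_X(-D)$ is the same as an inclusion $\mathcal O_X(D)\subset\Omega^i_X$. In characteristic $p$ the statement fails in general: there is a smooth projective surface of general type, even one lifting to the Witt vectors, whose cotangent bundle contains a big invertible sheaf. On the other hand, Mehta and Ramanathan proved that Kodaira-type vanishing theorems hold on smooth projective $F$-split varieties. So one asks whether Bogomolov–Sommese vanishing holds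 on them too; the problem is taken from Tatsuro Kawakami, "Bogomolov–Sommese type vanishing for globally $F$-regular threefolds", arXiv:1911.08240 (2019). Theorem 1 answers yes, with $0$ in place of $i$.

The bound $\kappa\le0$ cannot be improved: $\mathcal O_X=\Omega^0_X$. Likewise an ordinary abelian variety is $F$-split and has trivial $\Omega^1_X$, so $\mathcal O_X\subset\Omega^i_X$ for $i\le n$. On the other hand $F$-splitness matters even for curves: on a curve of genus $\ge2$, $\mathcal O(K)=\Omega^1$ has $\kappa=1$, which respects $\kappa\le i$ but not $\kappa\le0$. If $n=0$ then every line bundle is trivial and there is nothing to prove, so let $n\ge1$.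

**Reduction to a degree inequality over $\bar k$.** All of Theorem 1 follows from $D\cdot H^{n-1}\le0$ for ample $H$. Indeed, if $\kappa(X,D)\ge0$, some $mD$ with $m\ge 1$ is linearly equivalent to an effective divisor of $H$-degree $\le0$. A nonzero effective divisor has positive degree against an ample $H$, so $mD\sim0$; hence $D$ is torsion and $\kappa(X,D)=0$. If $H$ is nef and $A$ is ample, then $D\cdot(H+\varepsilon A)^{n-1}\le0$ for rational $\varepsilon>0$, and we let $\varepsilon\to0$.

We may also assume $k=\bar k$. As $k$ is perfect, $\sigma(cf)=c^{1/p}\sigma(f)$ for $c\in k$. So $f\otimes c\mapsto\sigma(f)\otimes c^{1/p}$ is well defined on $\mathcal O_X\otimes_k\bar k$ and is a splitting on $X_{\bar k}$. An idempotent $u$ satisfies $u=u^p$, so the splitting commutes with multiplication by $u$ and restricts to each connected component $X_0$ of $X_{\bar k}$. The components are smooth and projective, and Galois permutes them transitively. Since $D$ and $H$ come from $X$, the number $D\cdot H^{n-1}$ is a sum of equal contributions, one from each component,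 and its sign can be read off on $X_0$.

From now on $k=\bar k$, $n\ge1$, and $T=T_X$. We fix an ample $H$. For a torsion-free coherent sheaf $E\ne0$ put $\deg E=c_1(E)\cdot H^{n-1}$ and $\mu(E)=\deg E/\operatorname{rk}E$. The statement that carries the proof is dual and involves all Frobenius pullbacks.

**Theorem 2.** Let $k=\bar k$ and let $H$ be ample. For every $e\ge0$, every nonzero torsion-free quotient of $F^{e*}T_X$ has $H$-slope $\ge0$.

## 2. Curves, top forms and projective space

For $i=0$ the claim is clear: $\mathcal O_X(D)\subset\mathcal O_X$ means that $-D$ is effective. On $\mathbb P^n$ the Euler sequence gives $\Omega^1\subset\mathcal O(-1)^{n+1}$. So $(\Omega^1)^{\otimes m}\subset\mathcal O(-m)^N$, and every invertible subsheaf has degree $\le -m$.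

The first case that uses a splitting is a curve. Recall the Cartier operator $C$, from closed $i$-forms to $i$-forms. It is additive, satisfies $C(f^p\omega)=f\,C(\omega)$, kills exact forms, is multiplicative for $\wedge$, and $C(y^{p-1}dy)=dy$ for every function $y$.

Let $X$ be a curve with local coordinate $x$. Then $\mathcal O$ is free over $\mathcal O^p$ on $1,x,\dots,x^{p-1}$. Let $T_x(h)\in\mathcal O^p$ be the coefficient of $x^{p-1}$. For $b<p-1$ the form $x^b\,dx=d\bigl(x^{b+1}/(b+1)\bigr)$ is exact, so $C(h\,dx)=T_x(h)^{1/p}dx$. If $x'$ is another coordinate and $dx'=J\,dx$, comparing $C(h\,dx')=C(hJ\,dx)$ gives $T_{x'}(h)J^p=T_x(hJ)$, that is, $T_{x'}(h)=T_x(hJ^{1-p})$. Every $\mathcal O^p$-linear map $\mathcal O\to\mathcal O^p$ is $T_x(g\,\cdot)$ for a unique $g$. Write $\sigma(\cdot)^p=T_x(g\,\cdot)=T_{x'}(g'\,\cdot)$; then $g=g'J^{1-p}$. So the local expressions $g\,(dx)^{-(p-1)}$ glue to a nonzero global section of $\omega_X^{-(p-1)}$. Hence $\deg\omega_X\le0$, so $X$ has genus $0$ or $1$, and Theorem 1 holds for curves.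

On $\mathbb P^1$ with the splitting above, $\sigma(f)^p=T_x(x^{p-1}f)$. So the section is $x^{p-1}(\partial_x)^{p-1}=(x\partial_x)^{p-1}$, with divisor $(p-1)(0+\infty)$, of the expected degree $2(p-1)$.

With $n$ coordinates the same computation shows that $-(p-1)K_X$ is effective, which settles $i=n$. The intermediate sheaves $\Omega^i_X$ need a version of this computation that sees only some of the directions of $T$.

## 3. Effectivity of $(p-1)c_1(T/G)$ for a $p$-closed foliation

A subsheaf $G\subset T$ is saturated if $T/G$ is torsion-free.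

**Definition ($p$-closed foliation).** A $p$-closed foliation is a saturated subsheaf $G\subset T$ that is closed under the Lie bracket and under $v\mapsto v^p$, the $p$-fold composition of derivations. The subsheaves $0$ and $T$ are allowed.

Let $v=x\partial_x+\lambda y\partial_y$ on $\mathbb A^2$ with $\lambda\in k^\times$. Then $v^p=x\partial_x+\lambda^py\partial_y$, so $\mathcal O v$ is closed under $p$-th powers if and only if $\lambda\in\mathbb F_p$. Writing $f=\sum c_{ab}^px^ay^b$ with $0\le a,b<p$, we get $v(f)=\sum c_{ab}^p(a+\lambda b)x^ay^b$. If $\lambda\notin\mathbb F_p$, only $p$-th powers are killed by $v$. If $\lambda\in\mathbb F_p$, then, where $x\ne0$, the function $yx^{-l}$ with $l$ an integer representing $\lambda$ is killed as well. So $p$-closedness supplies enough first integrals, and this is what the next two lemmas use.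

**Lemma 3 (Taylor expansion).** Let $R$ be a ring of characteristic $p$, with derivations $v_1,\dots,v_r$ and elements $x_1,\dots,x_r$ such that $v_a(x_b)=\delta_{ab}$. Let $M$ be an $R$-module with commuting additive maps $D_1,\dots,D_r$ such that $D_a(fs)=v_a(f)s+fD_a(s)$ and $D_a^p=0$. Then every $s\in M$ can be written
$$s=\sum_{0\le u_1,\dots,u_r<p}x^u s_u,\qquad D_b(s_u)=0\ \text{ for all } b,u. \tag{1}$$
If $s$ lies in an $R$-submodule $M'\subset M$ with $D_aM'\subset M'$ for all $a$, then the $s_u$ can be taken in $M'$.

*Proof.* Put $P_a(s)=\sum_{l=0}^{p-1}\frac{(-x_a)^l}{l!}D_a^l(s)$. Applying $D_a$ gives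
$$D_aP_a(s)=\sum_{l=1}^{p-1}-\frac{(-x_a)^{l-1}}{(l-1)!}D_a^l(s)+\sum_{l=0}^{p-1}\frac{(-x_a)^l}{l!}D_a^{l+1}(s),$$
which telescopes to $\frac{(-x_a)^{p-1}}{(p-1)!}D_a^p(s)=0$. Next, in $\sum_{l=0}^{p-1}\frac{x_a^l}{l!}P_a(D_a^ls)$ only terms with $D_a^m s$, $m\le p-1$, survive, and the coefficient of $D_a^ms$ is $\sum_{l+l'=m}\frac{x_a^l(-x_a)^{l'}}{l!\,l'!}=\frac{(x_a-x_a)^m}{m!}$, which is $1$ for $m=0$ and $0$ for $1\le m\le p-1$. So
$$s=\sum_{l=0}^{p-1}\frac{x_a^l}{l!}P_a(D_a^ls).$$
Since $v_b(x_a)=0$ for $a\ne b$ and the $D$'s commute, $P_a$ commutes with $D_b$ for $b\neq a$. Apply the formula for $a=1$, then expand each coefficient by the formula for $a=2$, and so on. The result is (1) with $s_u=\frac1{u_1!\cdots u_r!}P_rD_r^{u_r}\cdots P_1D_1^{u_1}s$. This is killed by $D_b$, because $D_b$ commutes with everything to the left of $P_b$ and $D_bP_b=0$. All operators used preserve $M'$. $\square$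

**Lemma 4.** If $G\subset T$ is a $p$-closed foliation on the $F$-split variety $X$, then $(p-1)c_1(T/G)$ is linearly equivalent to an effective divisor.

*Proof.* Let $r=\operatorname{rk}G$ and $i=n-r$. If $i=0$ then $G=T$ and there is nothing to prove, so let $i\ge1$. Let $U\subset X$ be the open set where $T/G$ is locally free; its complement has codimension $\ge2$. On $U$ let $N^*\subset\Omega^1$ be the annihilator of $G$. It is the dual of $T/G$, a subbundle of rank $i$ with $\det N^*=\det(T/G)^{-1}$. Let
$$\mathcal A=\{f\in\mathcal O_X: v(f)=0\ \text{for all } v\in G\}\supset\mathcal O_X^p .$$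

**Step 1: coordinates adapted to $G$.** This step shows that $\mathcal A$ looks like a polynomial ring in $i$ variables over $\mathcal O^p$. Let $x\in U$ be any point, closed or not, and put $R=\mathcal O_{X,x}$, $R_0=\mathcal A_x$. Near $x$, $G$ is a direct summand of $T$, so $\Omega^1_R\to G_x^\vee$ is surjective. As $\Omega^1_R$ is generated by exact forms, Nakayama gives $x_1,\dots,x_r\in R$ whose differentials restrict to a basis of $G_x^\vee$. Let $v_1,\dots,v_r$ be the dual basis of $G_x$, so $v_a(x_b)=\delta_{ab}$. The elements $[v_a,v_b]$ and $v_a^p$ lie in $G_x$ and kill all $x_c$. An element of $G_x$ killing all $x_c$ is $0$. So $[v_a,v_b]=0$ and $v_a^p=0$.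

Lemma 3 with $M=R$, $D_a=v_a$ now applies:
$$\text{each } f\in R \text{ is } \textstyle\sum c_ux^u\ (0\le u_j<p),\ c_u\in R_0;\ \text{ if } f\in I,\ v_aI\subset I\ \forall a, \text{ then one can take } c_u\in R_0\cap I, \tag{2}$$
for any ideal $I\subset R$. By (2), $\Omega^1_R=R\,dR_0+\sum_aR\,dx_a$. Also $dR_0\subset N^*_x$. If $\omega+\sum r_adx_a$ with $\omega\in R\,dR_0$ lies in $N^*_x$, evaluating on $v_a$ gives $r_a=0$. So
$$R\,dR_0=N^*_x. \tag{3}$$
By Nakayama there are $y_1,\dots,y_i\in R_0$ with $dy_1,\dots,dy_i$ a basis of $N^*_x$. Take any such $y$. Since $0\to N^*_x\to\Omega^1_R\to G_x^\vee\to0$ is exact, the $dy_l$ and $dx_a$ together form a basis of $\Omega^1_R$. Hence $(y,x)$ defines an étale map from a neighbourhood of $x$ to $\mathbb A^n$. Frobenius is compatible with étale base change and $k$ is perfect, so $R$ is free over $R^p$ on the monomials $y^bx^u$ with all exponents in $[0,p-1]$. The $v_a$ kill $R^p[y]$ and act as $\partial/\partial x_a$. If $f=\sum c_{b,u}^py^bx^u$, then $v_a(f)=\sum u_a c_{b,u}^p\,y^bx^u/x_a$, the sum over terms with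 $u_a>0$; it vanishes for all $a$ only if $c_{b,u}=0$ for $u\ne0$. Therefore
$$R_0=R^p[y_1,\dots,y_i],\quad \text{free over } R^p \text{ on } y^b,\ 0\le b_l\le p-1. \tag{4}$$
The same $y$ serves at all points near $x$.

**Step 2: the trace and its change of coordinates.** We repeat the curve computation in the variables $y$. Let $T_y:R_0\to R^p$ take the coefficient of $y_1^{p-1}\cdots y_i^{p-1}$. For $b,b'$ with entries in $[0,p-1]$ we have $T_y(y^b\cdot y^{(p-1)-b'})=\delta_{b,b'}$. Indeed each exponent $b_l+p-1-b'_l$ lies in $[0,2p-2]$, so it is $\equiv p-1$ modulo $p$ only when $b_l=b'_l$. Thus an $R^p$-linear $\psi:R_0\to R^p$ equals $T_y(g\,\cdot)$ with $g=\sum_b\psi(y^b)\,y^{(p-1)-b}$, and $T_y(g\,\cdot)=0$ forces $g=0$. So every such $\psi$ is $T_y(g\,\cdot)$ for a unique $g\in R_0$.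

Write $dy=dy_1\wedge\dots\wedge dy_i$. For $h\in R_0$ the form $h\,dy$ is closed, because $dh\in N^*_x=\bigoplus R\,dy_l$. Moreover
$$C(h\,dy)=T_y(h)^{1/p}\,dy .$$
To see this, expand $h=\sum c_b^py^b$. If all $b_l=p-1$, then $C(c_b^py^b\,dy)=c_b\,dy$. If some $b_l\le p-2$, then up to sign $c_b^py^b\,dy$ is the differential of $\frac{c_b^p\,y^by_l}{b_l+1}\,dy_1\wedge\cdots\widehat{dy_l}\cdots\wedge dy_i$, so $C$ kills it.

Let $y'$ be another choice and $dy'=J\,dy$. By (4) each $y'_l$ is in $R^p[y]$, so the Jacobian determinant $J$ lies in $R_0$. It is a unit of $R$, and $J^{-1}=J^{p-1}(J^{-1})^p\in R_0$. From $C(h\,dy')=C(hJ\,dy)$ we get $T_{y'}(h)J^p=T_y(hJ)$, that is,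
$$T_{y'}(h)=T_y(hJ^{1-p}). \tag{5}$$

**Step 3: the section.** Let $\sigma$ be a splitting and put $\tau(h)=\sigma(h)^p$ for $h\in\mathcal A$. The map $\tau:\mathcal A\to\mathcal O_X^p$ is $\mathcal O_X^p$-linear with $\tau(1)=1$. So locally $\tau=T_y(g\,\cdot)$ with a unique $g\ne0$. If also $\tau=T_{y'}(g'\,\cdot)$, then (5) gives $g=g'J^{1-p}$, so
$$g\,(dy)^{\otimes-(p-1)}=g'\,(dy')^{\otimes-(p-1)}.$$
These expressions glue to a nonzero section over $U$ of $(\det N^*)^{-(p-1)}=\det(T/G)^{p-1}$. It extends to $X$ because $X\setminus U$ has codimension $\ge2$. $\square$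

## 4. The Harder–Narasimhan filtration of $T$, and what Frobenius does to it

We use the usual slope theory. A torsion-free sheaf is locally free outside codimension $2$, and degrees can be computed on any open set with complement of codimension $\ge2$. A nonzero map $M\to M'$ of line bundles on such an open set gives $\deg M\le\deg M'$. A torsion-free $E$ is semistable if $\mu(S)\le\mu(E)$ for all nonzero $S\subset E$. There are no nonzero maps from a semistable sheaf to a semistable sheaf of smaller slope. Every torsion-free $E\neq 0$ has a Harder–Narasimhan (HN) filtration by saturated subsheaves, with semistable quotients of strictly decreasing slopes. The first slope $\mu_{\max}(E)$ is the largest slope of a subsheaf, and the last one $\mu_{\min}(E)$ is the smallest slope of a nonzero torsion-free quotient. We shall also use: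
$$\text{if } E \text{ is filtered with semistable torsion-free pieces of slopes in } [c,d], \text{ then } \mu_{\min}(E)\ge c,\ \mu_{\max}(E)\le d. \tag{6}$$
Indeed, let $E\to E'$ be the last HN quotient. If $\mu(E')<c$, then the map $E\to E'$ kills the pieces one after another, starting from the lowest step, so it is $0$, which is absurd. Symmetrically, the first HN step of $E$ cannot have slope $>d$: it would map to zero in each piece, starting from the top one.

Frobenius is faithfully flat on a smooth $X$, since locally $\mathcal O$ is free over $\mathcal O^p$ on the monomials in étale coordinates. Pullback by $F$ is exact, preserves torsion-freeness (a torsion-free sheaf locally embeds in a free one), and $\mu(F^*E)=p\,\mu(E)$.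

Suppose we want only $\mu_{\min}(T)\ge0$, and assume $\mu_{\min}(T)<0$. Let $G\subset T$ be the HN step collecting the slopes $\ge0$, so that $\mu_{\min}(G)\ge0>\mu_{\max}(T/G)$ (with $G=0$ allowed). If $G$ were a $p$-closed foliation, Lemma 4 would give $\deg(T/G)\ge0$, a contradiction. The obstructions to this are two $\mathcal O_X$-linear maps,
$$G\otimes G\to T/G,\quad v\otimes w\mapsto[v,w];\qquad F^*G\to T/G,\quad v\mapsto v^p$$
(the second once the first is zero; linearity is checked in Section 6). Both would vanish if $G\otimes G$ modulo torsion and $F^*G$ had $\mu_{\min}\ge0$. In characteristic $p$ neither follows from $\mu_{\min}(G)\ge0$ by slope theory alone, and here the approach stops. A curve shows it.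

**Example 5.** Let $p=2$, let $Y$ be a curve of genus $g\ge2$ over $k$, $L$ a line bundle, $E=F_*L$, of rank $2$. From $\chi(F_*L)=\chi(L)$ we get $\deg E=\deg L+g-1$. A line subbundle $M\subset E$ gives a nonzero map $M^{2}=F^*M\to L$, so $\deg M\le\frac12\deg L<\mu(E)=\frac12(\deg L+g-1)$. So $E$ is stable. But $F^*E=F^*F_*L\to L$ is surjective, and $\deg L<\deg L+g-1=\mu(F^*E)$. So $F^*E$ is not semistable: its kernel $M_1$ has degree $\deg L+2g-2$.

Tensor products fail too. The map $F^*E\to S^2E$, $e\mapsto e^2$, is linear and injective (in a local frame $e_1^2,e_2^2$ are part of a basis), and $\mu(S^2E)=2\mu(E)=\deg L+g-1<\deg M_1$. So $S^2E$ is not semistable, and it has a quotient of slope $<2\mu(E)$. This is also a quotient of $E\otimes E$, so $E\otimes E$ is not semistable. Choosing $L$ with $\deg L=1-g$ gives $\mu(E)=0$, while $\mu_{\min}(F^*E)<0$ and $\mu_{\min}(E\otimes E)<0$.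

The remedy is to use a notion of positivity that Frobenius and tensor products respect.

## 5. Strong semistability and the numbers $L_{\max}$, $L_{\min}$

**Definition (strongly semistable).** A torsion-free sheaf $E\neq 0$ is strongly semistable if $F^{e*}E$ is semistable for all $e\ge0$.

Line bundles are strongly semistable; the sheaf $E=F_*L$ of Example 5 is stable but not strongly semistable.

**Proposition 6.** If $A,B$ are strongly semistable, then $A\otimes B/\mathrm{tors}$ is strongly semistable of slope $\mu(A)+\mu(B)$.

The proof is independent of the rest and occupies Section 8. The second input is a published theorem, which we cite (Langer, *Semistable sheaves in positive characteristic*, Ann. of Math. 159 (2004), Thm 2.7): for every torsion-free $E$ there is $e_0$ such that for $e\ge e_0$ all HN quotients of $F^{e*}E$ are strongly semistable.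

**Definition ($L_{\max}$, $L_{\min}$).** For torsion-free $E\ne0$ put
$$L_{\max}(E)=\lim_{e}p^{-e}\mu_{\max}(F^{e*}E),\qquad L_{\min}(E)=\lim_ep^{-e}\mu_{\min}(F^{e*}E).$$

For $e\ge e_0$ the pullback of the HN filtration of $F^{e*}E$ has semistable quotients with decreasing slopes, so it is the HN filtration of $F^{(e+1)*}E$. Thus both sequences are eventually constant. Pulling back subsheaves and quotients shows that the first is non-decreasing and the second non-increasing. Both numbers depend only on $E$ outside codimension $2$. In Example 5, $M_1\subset F^*E$ is the HN filtration with line bundle quotients, so $e_0=1$, $L_{\max}(E)=\frac12\deg L+g-1$ and $L_{\min}(E)=\frac12\deg L$.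

**Lemma 7.** Let $A,B\ne0$ be torsion-free.

1. $L_{\min}(A)\le\mu(A)\le L_{\max}(A)$. $L_{\max}$ does not increase on passing to nonzero subsheaves. $L_{\max}(F^*A)=pL_{\max}(A)$ and $L_{\min}(F^*A)=pL_{\min}(A)$.
2. If $L_{\min}(A)>L_{\max}(B)$, then $\mathrm{Hom}(A,B)=0$.
3. $L_{\max}(A\otimes B/\mathrm{tors})\le L_{\max}(A)+L_{\max}(B)$; $L_{\min}(A\otimes B/\mathrm{tors})\ge L_{\min}(A)+L_{\min}(B)$; $L_{\max}(A^\vee)=-L_{\min}(A)$; $L_{\max}(\mathcal Hom(A,B))\le L_{\max}(B)-L_{\min}(A)$.

*Proof.* Part 1 is immediate from exactness of $F^{e*}$ and the definitions. For part 2, let $M\ne0$ be the image of a nonzero map $A\to B$. Then $F^{e*}M$ is a torsion-free quotient of $F^{e*}A$ and a subsheaf of $F^{e*}B$, so $p^{-e}\mu_{\min}(F^{e*}A)\le\mu(M)\le p^{-e}\mu_{\max}(F^{e*}B)$ for all $e$. Hence $L_{\min}(A)\le L_{\max}(B)$.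

For part 3 take $e$ so large that the HN quotients $A_j$ of $F^{e*}A$ and $B_l$ of $F^{e*}B$ are strongly semistable. Outside codimension $2$ all of them are locally free, and $F^{e*}A\otimes F^{e*}B$ is filtered with quotients $A_j\otimes B_l$. By Proposition 6 these are strongly semistable of slope $\mu(A_j)+\mu(B_l)$. After any further Frobenius pullback, (6) bounds the slopes of subsheaves by the largest and of torsion-free quotients by the smallest of these slopes, suitably multiplied. This gives the first two inequalities. Outside codimension $2$, $F^{e*}(A^\vee)$ is the dual of $F^{e*}A$, and the dual of the HN filtration has semistable quotients $A_j^\vee$ of slopes $-\mu(A_j)$. So $\mu_{\max}(F^{e*}A^\vee)=-\mu_{\min}(F^{e*}A)$. The last inequality follows, since $\mathcal Hom(A,B)=A^\vee\otimes B$ outside codimension $2$. $\square$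

Since $p^{-e}\mu_{\min}(F^{e*}T)$ is non-increasing in $e$, Theorem 2 is equivalent to $L_{\min}(T)\ge0$.

Now the argument of Section 4 would go through for a subsheaf $G\subset T$ with $L_{\min}(G)\ge0>L_{\max}(T/G)$. What we have for free is such a subsheaf $E$ of $F^{e*}T$ for large $e$. But $F^{e*}T$ carries no bracket. The point of the next section is that $E$ comes from $T$. The obstruction to descending $E$ through one Frobenius is a linear map out of $T$, its kernel is again a $p$-closed foliation, and so Lemma 4 applies to that kernel.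

## 6. Descent of the destabilizing subsheaf to $T$

Let $W$ be locally free. On $V=F^*W$ there is the canonical connection: in a frame $F^*w_1,\dots,F^*w_N$ induced from $W$,
$$\nabla\Bigl(\sum f_l\,F^*w_l\Bigr)=\sum df_l\otimes F^*w_l .$$
Another frame of $W$ changes this by a matrix of $p$-th powers, which $d$ kills, so $\nabla$ is well defined. As $\nabla_v$ acts by $v$ on coefficients,
$$[\nabla_v,\nabla_w]=\nabla_{[v,w]},\qquad \nabla_{v^p}=(\nabla_v)^p. \tag{7}$$
The horizontal sections are those with all $f_l\in\mathcal O^p$; so $V^\nabla=W$ via $w\mapsto F^*w$. For example, on $V=F^*\mathcal O=\mathcal O$ the connection is $d$, and an ideal is preserved by $\nabla$ exactly when all derivations preserve it; the ideal $(x^p)$ on $\mathbb A^1$ is preserved and equals $F^*(x)$, whereas $(x)$ is not preserved.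

**Lemma 8 (Cartier descent; Katz, *Nilpotent connections and the monodromy theorem*, Thm 5.1).** Let $E\subset V=F^*W$ be a coherent subsheaf with $\nabla_v(E)\subset E$ for all $v\in T$. Then $E=F^*E_0$, where $E_0=E\cap V^\nabla\subset W$ is coherent.

*Proof.* Take étale coordinates $x_1,\dots,x_n$ near a point, with dual derivations $\partial_a$. The $[\partial_a,\partial_b]$ and $\partial_a^p$ kill all coordinates, so they vanish, and by (7) the operators $D_a=\nabla_{\partial_a}$ commute and satisfy $D_a^p=0$. Lemma 3 with $M=V$ and $M'=E$ writes each $s\in E$ as $\sum x^us_u$ with $s_u\in E\cap V^\nabla=E_0$. So $E$ is generated by $E_0$. As $\mathcal O$ is free over $\mathcal O^p$, the map $\mathcal O\otimes_{\mathcal O^p}E_0\to\mathcal O\otimes_{\mathcal O^p}V^\nabla=V$ is injective, with image $E$. Finally $E_0$ is the kernel of $\nabla:E\to E\otimes\Omega^1_X$, an $\mathcal O^p$-linear map of coherent $\mathcal O^p$-modules, hence coherent. $\square$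

*Proof of Theorem 2.* Suppose $L_{\min}(T)<0$. By Langer's theorem choose $e$ such that all HN quotients of $F^{e*}T$ are strongly semistable. Let $E\subset F^{e*}T$ be the HN step collecting the quotients of slope $\ge0$ (possibly $E=0$), and $Q=F^{e*}T/E$. Then $Q$ is torsion-free and nonzero, because the last slope is $p^eL_{\min}(T)<0$. Moreover $L_{\max}(Q)<0$, and $L_{\min}(E)\ge0$ if $E\ne0$.

**Step 1: $E$ descends to $T$.** We show by descending induction on $j=e,e-1,\dots,0$ that there is a saturated $E^{(j)}\subset F^{j*}T$ with $F^{(e-j)*}E^{(j)}=E$. For $j=e$ take $E^{(e)}=E$. Suppose $E^{(j)}$ is given with $j\ge1$. If $E=0$, put $E^{(j-1)}=0$. Let $E\ne0$. Write $V=F^{j*}T=F^*(F^{(j-1)*}T)$ with its canonical connection, and $Q^{(j)}=V/E^{(j)}$, so that $F^{(e-j)*}Q^{(j)}=Q$. For $s\in E^{(j)}$ and a function $f$ we have $\nabla(fs)=df\otimes s+f\nabla s$, and $df\otimes s$ dies in $Q^{(j)}\otimes\Omega^1_X$. So $E^{(j)}\to V\xrightarrow{\nabla}V\otimes\Omega^1_X\to Q^{(j)}\otimes\Omega^1_X$ is $\mathcal O_X$-linear, and it gives an $\mathcal O_X$-linear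 map
$$\theta:T\to\mathcal Hom(E^{(j)},Q^{(j)}),\qquad \mathcal K=\ker\theta=\{v:\nabla_v(E^{(j)})\subset E^{(j)}\}.$$
The target is torsion-free, so $\mathcal K$ is saturated in $T$. By (7), if $\nabla_v$ and $\nabla_w$ preserve $E^{(j)}$, so do $\nabla_{[v,w]}$ and $\nabla_{v^p}$. Hence $\mathcal K$ is a $p$-closed foliation, and Lemma 4 gives $c_1(T/\mathcal K)\cdot H^{n-1}\ge0$.

If $\mathcal K\ne T$, then $T/\mathcal K$ embeds in $\mathcal Hom(E^{(j)},Q^{(j)})$, and Lemma 7 yields
$$\mu(T/\mathcal K)\le L_{\max}(T/\mathcal K)\le L_{\max}(Q^{(j)})-L_{\min}(E^{(j)})=p^{-(e-j)}\bigl(L_{\max}(Q)-L_{\min}(E)\bigr)<0,$$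
a contradiction. So $\mathcal K=T$ and $\nabla$ preserves $E^{(j)}$. By Lemma 8, $E^{(j)}=F^*E^{(j-1)}$ with $E^{(j-1)}\subset F^{(j-1)*}T$. It is saturated: $F^*(F^{(j-1)*}T/E^{(j-1)})=Q^{(j)}$ is torsion-free, and a nonzero torsion subsheaf of $F^{(j-1)*}T/E^{(j-1)}$ would pull back to a nonzero torsion subsheaf, as $F$ is faithfully flat.

**Step 2: the descended subsheaf is a $p$-closed foliation.** Let $G=E^{(0)}\subset T$. It is saturated, $F^{e*}G=E$ and $F^{e*}(T/G)=Q$. So $T/G\ne0$, $L_{\max}(T/G)<0$, and $L_{\min}(G)\ge0$ if $G\ne0$. If $G=0$ it is clearly a $p$-closed foliation. Let $G\ne0$.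

For $v,w\in G$ we have $[fv,w]=f[v,w]-w(f)v\equiv f[v,w]$ modulo $G$, and similarly in $w$. So the bracket induces an $\mathcal O_X$-linear map $G\otimes G\to T/G$, which factors through $G\otimes G/\mathrm{tors}$. By Lemma 7, $L_{\min}(G\otimes G/\mathrm{tors})\ge2L_{\min}(G)\ge0>L_{\max}(T/G)$, so the map is $0$ and $G$ is closed under brackets.

By Jacobson's formula, $(v+w)^p-v^p-w^p$ is a Lie polynomial in $v,w$, hence in $G$ when $v,w\in G$. Also $(fv)^p=f^pv^p+(fv)^{p-1}(f)\,v$. So $v\mapsto v^p$ modulo $G$ is additive and $p$-linear, and it defines an $\mathcal O_X$-linear map $F^*G\to T/G$. Since $L_{\min}(F^*G)=pL_{\min}(G)\ge0>L_{\max}(T/G)$, it is $0$.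

**Step 3: contradiction.** Lemma 4 applied to $G$ gives $c_1(T/G)\cdot H^{n-1}\ge0$, whereas $\mu(T/G)\le L_{\max}(T/G)<0$. $\square$

## 7. From the tangent sheaf to all tensor powers of $\Omega^1_X$

*Proof of Theorem 1.* By Section 1 we need $D\cdot H^{n-1}\le0$ for $k=\bar k$ and $H$ ample. By Theorem 2, $L_{\min}(T)\ge0$, so $L_{\max}(\Omega^1_X)=-L_{\min}(T)\le0$. By Lemma 7(3), $L_{\max}((\Omega_X^1)^{\otimes m})\le0$ for all $m\ge0$ (for $m=0$ it is $L_{\max}(\mathcal O_X)=0$). If $\mathcal O_X(D)\subset(\Omega^1_X)^{\otimes m}$, then $D\cdot H^{n-1}=\mu(\mathcal O_X(D))\le L_{\max}((\Omega^1_X)^{\otimes m})\le0$ by Lemma 7(1).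

For $\Omega^i_X$ use the antisymmetrization map
$$\Omega^i_X\to(\Omega^1_X)^{\otimes i},\qquad \omega_1\wedge\dots\wedge\omega_i\mapsto\sum_s\mathrm{sgn}(s)\,\omega_{s(1)}\otimes\dots\otimes\omega_{s(i)}.$$
It is well defined, as the right side vanishes when two $\omega$'s agree. It is injective in every characteristic: in a local frame, distinct basis vectors of $\Omega^i$ go to signed sums of distinct basis tensors with disjoint supports. So $\mathcal O_X(D)\subset\Omega^i_X$ implies $\mathcal O_X(D)\subset(\Omega^1_X)^{\otimes i}$. $\square$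

What is left is Proposition 6.

## 8. Tensor products of strongly semistable sheaves

Let $A,B$ be strongly semistable. Flat pullback commutes with tensor products and with dividing out torsion, so $F^{e*}(A\otimes B/\mathrm{tors})=F^{e*}A\otimes F^{e*}B/\mathrm{tors}$, and $F^{e*}A$, $F^{e*}B$ are again strongly semistable. So it suffices to prove
$$\mu(S)\le\mu(A)+\mu(B)\quad\text{for every nonzero } S\subset A\otimes B/\mathrm{tors}. \tag{8}$$

The plan is this. If the generic fibre of $S$ is a semistable point of a suitable representation, an invariant polynomial turns $\det S$ into a section and gives (8). If not, there is a canonical worst pair of filtrations of the generic fibres. Being unique it is defined over a purely inseparable extension, which Frobenius pullback absorbs. On its associated graded space $\mathrm{gr}S$ is semistable for a twisted character. The correction term from the twist has the right sign, because $A$ and $B$ are semistable.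

### 8.1 Optimal pairs of filtrations

Let $\Omega$ be a field, $V,W$ nonzero vector spaces of finite dimensions $d_V,d_W$, and $S\subset V\otimes W$ a subspace of dimension $r\ge1$. A filtration $f$ of $V$ is given by a basis $(e_\iota)$ and real weights $(a_\iota)$, via $f^\alpha=\langle e_\iota:a_\iota\ge\alpha\rangle$; the basis is called adapted. Put $\deg_f(V)=\sum a_\iota$, $|f|^2=\sum a_\iota^2$. For filtrations $f$ of $V$ and $g$ of $W$, with adapted bases $(e_\iota,a_\iota)$ and $(w_j,b_j)$, let $h=f\otimes g$ be the filtration in which $e_\iota\otimes w_j$ has weight $a_\iota+b_j$; that is, $h^\gamma=\sum_{\alpha+\beta=\gamma}f^\alpha\otimes g^\beta$. Put $\deg_h(S)=\sum_\gamma\gamma\dim\mathrm{gr}_h^\gamma S$ for the induced filtration, $|(f,g)|^2=|f|^2+|g|^2$, and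
$$\varphi(f,g)=\deg_h(S)-\tfrac r{d_V}\deg_f(V)-\tfrac r{d_W}\deg_g(W).$$

As a small example, take $V=W=\Omega^2$ and $S=\langle e_1\otimes w_1\rangle$. Give $e_1,w_1$ weight $1$ and $e_2,w_2$ weight $-1$. Then $\varphi=2>0$. So here $\varphi/|\cdot|$ is positive somewhere.

**Step 1: a formula for $\deg_h(S)$.** This makes $\varphi$ computable. Choose a basis $s_1,\dots,s_r$ of $S$ adapted to the filtration induced by $h$, with leading terms $\bar s_l$ forming a basis of $\mathrm{gr}_hS\subset\mathrm{gr}_h(V\otimes W)$, and identify the latter with $V\otimes W$ by the adapted basis. Then $s_1\wedge\dots\wedge s_r=\bar s_1\wedge\dots\wedge\bar s_r+(\text{terms of higher weight})$, and the leading term is nonzero of weight $\deg_h(S)$. Let $p_I(S)$ be the Plücker coordinates, $I$ running over $r$-sets of the basis vectors $e_\iota\otimes w_j$, and $w_I$ the sum of the weights in $I$. So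
$$\deg_h(S)=\min\{w_I:p_I(S)\ne0\}, \tag{9}$$
and the nonzero Plücker coordinates of minimal weight are exactly those of $\mathrm{gr}_hS$. In particular, if $s_1,\dots,s_r$ is any basis of $S$ with $s_l\in h^{\gamma_l}$, then all weights in $s_1\wedge\dots\wedge s_r$ are $\ge\sum\gamma_l$, so $\deg_h(S)\ge\sum\gamma_l$.

**Step 2: $\varphi/|\cdot|$ attains a maximum.** For a fixed pair of bases let $\Xi=\{I:p_I(S)\ne0\}$. By (9), $\varphi=\min_{I\in\Xi}\ell_I(a,b)$ with rational linear forms $\ell_I$ in the weights. This is continuous and positively homogeneous, so $\varphi/|\cdot|$ has a maximum on nonzero weights, depending only on $\Xi$. There are finitely many possible $\Xi$, so there is a maximum $m$ over all nonzero pairs.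

**Step 3: superadditivity.** Two filtrations $f,f'$ of $V$ have a common adapted basis. Indeed
$$\mathrm{gr}_f^\alpha\mathrm{gr}_{f'}^{\alpha'}V=\frac{f^\alpha\cap f'^{\alpha'}}{f^{>\alpha}\cap f'^{\alpha'}+f^\alpha\cap f'^{>\alpha'}};$$
lift bases of these spaces to $f^\alpha\cap f'^{\alpha'}$. By descending induction, $f^\alpha\cap f'^{\alpha'}$ is spanned by the lifts with both weights at least $\alpha,\alpha'$; the total number of lifts is $\dim V$, so they form a basis, adapted to both filtrations. Let $f+f'$ have the summed weights. It does not depend on the common basis, since $(f+f')^\gamma=\sum_{\alpha+\alpha'=\gamma}f^\alpha\cap f'^{\alpha'}$: a basis vector with $a_\iota+a'_\iota\ge\gamma$ lies in $f^{a_\iota}\cap f'^{\gamma-a_\iota}$, and the other inclusion is clear.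

With common bases of $V$ and of $W$, and $h=f\otimes g$, $h'=f'\otimes g'$, we get $(f+f')\otimes(g+g')=h+h'$. Take a basis $s_l$ of $S$ adapted to the filtrations induced by both $h$ and $h'$, with weights $\gamma_l,\gamma'_l$. Then $s_l\in h^{\gamma_l}\cap h'^{\gamma'_l}\subset(h+h')^{\gamma_l+\gamma_l'}$, and by Step 1 $\deg_{h+h'}(S)\ge\deg_h(S)+\deg_{h'}(S)$. The other terms of $\varphi$ are additive. Hence $\varphi(f+f',g+g')\ge\varphi(f,g)+\varphi(f',g')$.

**Step 4: uniqueness.** Suppose $m>0$ is attained at $(f,g)$ and $(f',g')$, both of norm $1$. Then $\varphi$ of the sum is $\ge2m>0$, so the sum is nonzero, and maximality gives norm $\ge2$. In common bases the triangle inequality gives norm $\le2$, with equality only if all weights agree. So $(f,g)=(f',g')$.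

**Step 5: rational weights of total degree $0$.** Let $m>0$. In adapted bases for a maximizer, the maximizing ray is spanned by the point of least norm in the rational polyhedron $\{\ell_I\ge1,\ I\in\Xi\}$, by homogeneity. This point lies in the relative interior of a face, and there it is the orthogonal projection of $0$ to the affine span of that face, so it is rational. Hence there is an optimal $(f,g)$ with rational weights. Shifting all weights of $f$ by $t$ adds $rt$ to $\deg_h(S)$ and $rt$ to $\frac r{d_V}\deg_f(V)$, so it does not change $\varphi$, while $|f|^2$ becomes $|f|^2+2t\deg_f(V)+d_Vt^2$. As $\varphi>0$ and $(f,g)$ maximizes $\varphi/|\cdot|$, the norm is minimal among the shifts, which forces $\deg_f(V)=0$. Likewise $\deg_g(W)=0$.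

**Step 6: an inequality on the graded space.** This is the twisted semistability of $\mathrm{gr}S$. If $m>0$, let $(f,g)$ be optimal with rational weights and $c=\varphi(f,g)/|(f,g)|^2\in\mathbb Q_{>0}$. If $m\le0$, let $f,g$ be trivial (all weights $0$) and $c=0$. Put $V_\alpha=\mathrm{gr}_f^\alpha V$, $W_\beta=\mathrm{gr}_g^\beta W$, and $\mathrm{gr}S=\mathrm{gr}_hS\subset\bigoplus V_\alpha\otimes W_\beta$. Let $f_1$ be a filtration of $\bigoplus V_\alpha$ and $g_1$ one of $\bigoplus W_\beta$, each a direct sum of filtrations of the summands, and $h_1=f_1\otimes g_1$. Then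
$$\deg_{h_1}(\mathrm{gr}S)\le\sum_\alpha\Bigl(\tfrac r{d_V}+c\alpha\Bigr)\deg_{f_1}(V_\alpha)+\sum_\beta\Bigl(\tfrac r{d_W}+c\beta\Bigr)\deg_{g_1}(W_\beta). \tag{10}$$
If $m\le0$, then $\mathrm{gr}S=S$ and (10) says $\varphi(f_1,g_1)\le0$, which holds. Let $m>0$. Choose bases of the $V_\alpha,W_\beta$ adapted to $f_1,g_1$, with weights $a^1_\iota$, $b^1_j$, and lift them to bases of $V,W$; these are adapted to $f,g$. Let $f_\varepsilon,g_\varepsilon$ have weights $a_\iota+\varepsilon a_\iota^1$, $b_j+\varepsilon b_j^1$. By (9), $\deg_{h_\varepsilon}(S)=\min_{I\in\Xi}(w_I+\varepsilon w_I^1)$. For small $\varepsilon>0$ the minimum is attained among the $I$ with $w_I$ minimal, and these are the $I$ with $p_I(\mathrm{gr}S)\ne0$; by (9) for $\mathrm{gr}S$, $\deg_{h_\varepsilon}(S)=\deg_h(S)+\varepsilon\deg_{h_1}(\mathrm{gr}S)$. Also $|(f_\varepsilon,g_\varepsilon)|^2=|(f,g)|^2+2\varepsilon q+O(\varepsilon^2)$ with $q=\sum_\alpha\alpha\deg_{f_1}(V_\alpha)+\sum_\beta\beta\deg_{g_1}(W_\beta)$. Let $\delta=\deg_{h_1}(\mathrm{gr}S)-\frac r{d_V}\sum_\alpha\deg_{f_1}(V_\alpha)-\frac r{d_W}\sum_\beta\deg_{g_1}(W_\beta)$.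 The right derivative of $\varphi/|\cdot|$ at $\varepsilon=0$ is $\dfrac{\delta}{|(f,g)|}-\dfrac{\varphi(f,g)\,q}{|(f,g)|^3}$. By optimality it is $\le0$, that is, $\delta\le cq$, which is (10).

### 8.2 Proof of the slope inequality

*Proof of Proposition 6.* Let $K=k(X)$, and let $V,W$ be the generic fibres of $A,B$; let $r=\operatorname{rk}S$.

**Step 1: the optimal pair may be taken over $K$.** Apply 8.1 over $\overline K$ to $S_\eta\otimes\overline K\subset(V\otimes W)\otimes\overline K$. If $m\le0$, then $f,g$ are trivial and defined over $K$. Let $m>0$. The field $L=\bigcup_eK^{1/p^e}$ is perfect, so $\overline K/L$ is Galois. The Galois group fixes $S_\eta$ and so preserves $\varphi$ and norms; by uniqueness the subspaces of the optimal pair (with fixed norm) are Galois stable, hence defined over $L$, hence over some $K^{1/p^e}$. Under $K\cong K^{1/p^e}$, $x\mapsto x^{1/p^e}$, the generic fibre $V\otimes_{K,F^e}K$ of $F^{e*}A$ corresponds to $V\otimes_KK^{1/p^e}$, and likewise for $B$ and $S$; the isomorphism extends to algebraic closures and carries optimal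 pairs to optimal pairs. Replace $A,B,S$ by $F^{e*}A,F^{e*}B,F^{e*}S$. All slopes are multiplied by $p^e$ and strong semistability is preserved, so (8) is unaffected, and now $f,g$ are defined over $K$.

**Step 2: filtering the sheaves.** Let $f^\alpha A\subset A$ and $g^\beta B\subset B$ be the saturated subsheaves with generic fibres $f^\alpha,g^\beta$, let $A_\alpha,B_\beta$ be the graded sheaves (torsion-free, of ranks $\dim V_\alpha,\dim W_\beta$), and filter $S$ by $S\cap h^\gamma$. On an open $U'$ with complement of codimension $\ge2$ all of $A,B,A_\alpha,B_\beta,S,\mathrm{gr}^\gamma S$ are locally free. There $\sum_{\alpha+\beta=\gamma}f^\alpha A\otimes g^\beta B$ is a subbundle of $A\otimes B$ with generic fibre $h^\gamma$, so it equals $(A\otimes B)\cap h^\gamma$. Its $\gamma$-th graded piece is $\bigoplus_{\alpha+\beta=\gamma}A_\alpha\otimes B_\beta$. Hence $\mathrm{gr}S\subset\bigoplus A_\alpha\otimes B_\beta$ on $U'$, and $\det S\cong\det\mathrm{gr}S$.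

**Step 3: an invariant polynomial that does not vanish at $\mathrm{gr}S$.** Let $\mathbb G=\prod GL(V_\alpha)\times\prod GL(W_\beta)$, regarded as a split group over $k$ via $k$-forms of $V_\alpha,W_\beta$ given by bases. Choose an integer $N\ge1$ such that all $N(\frac r{d_V}+c\alpha)$ and $N(\frac r{d_W}+c\beta)$ are integers; this is possible since $c$ and the weights are rational. Put
$$\chi=\prod_\alpha\det(V_\alpha)^{N(r/d_V+c\alpha)}\prod_\beta\det(W_\beta)^{N(r/d_W+c\beta)},\qquad Y=\Bigl(\textstyle\bigwedge^r\bigl(\bigoplus V_\alpha\otimes W_\beta\bigr)\Bigr)^{\otimes N}\otimes\chi^{-1},$$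
and $y=z^{\otimes N}\otimes1$ with $z$ a generator of $\bigwedge^r\mathrm{gr}S_\eta$. A one-parameter subgroup $\lambda$ of $\mathbb G_{\overline K}$ grades each $V_\alpha$, $W_\beta$, hence gives filtrations $f_1,g_1$ as in Step 6 of 8.1. By (9) the lowest $\lambda$-weight in $z$ is $\deg_{h_1}(\mathrm{gr}S)$, so the lowest $\lambda$-weight in $y$ is
$$N\deg_{h_1}(\mathrm{gr}S)-\sum_\alpha N\bigl(\tfrac r{d_V}+c\alpha\bigr)\deg_{f_1}(V_\alpha)-\sum_\beta N\bigl(\tfrac r{d_W}+c\beta\bigr)\deg_{g_1}(W_\beta)\le0$$
by (10). So $\lim_{t\to0}\lambda(t)y$ is nonzero or does not exist. By the Hilbert–Mumford theorem (for a reductive group acting linearly over an algebraically closed field, if $0\in\overline{\mathbb G y}$ then $\lim_{t\to0}\lambda(t)y=0$ for some $\lambda$), $0\notin\overline{\mathbb Gy}$. By Haboush's theorem (geometric reductivity) the disjoint closed invariant sets $\{0\}$ and $\overline{\mathbb Gy}$ are separated by an invariant polynomial; homogeneous components of invariants are invariant, so some invariant homogeneous polynomial of degree $d\ge1$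 on $Y_{\overline K}$ does not vanish at $y$. Invariants of degree $d$ are the kernel of a linear map defined over $k$, so those over $\overline K$ are spanned by those over $k$. Hence there is such a polynomial $P$ defined over $k$.

**Step 4: comparing degrees.** Local frames of the $A_\alpha,B_\beta$ over opens of $U'$ identify the bundle associated with $Y$ with $Y\otimes_k\mathcal O$. Two choices of frames differ by sections of $\mathbb G$, under which $P$ is invariant. So $P$ gives a degree-$d$ polynomial map from that bundle to $\mathcal O_{U'}$. Restricting it to the rank-one subsheaf given by $(\det S)^{\otimes N}$ yields a linear map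
$$(\det S)^{\otimes Nd}\to\Bigl(\bigotimes_\alpha\det(A_\alpha)^{N(r/d_V+c\alpha)}\otimes\bigotimes_\beta\det(B_\beta)^{N(r/d_W+c\beta)}\Bigr)^{\otimes d},$$
nonzero because $P(y)\ne0$. Comparing degrees, dividing by $Nd$, and using $\sum\deg A_\alpha=\deg A=d_V\mu(A)$ and the same for $B$,
$$\deg S\le r\mu(A)+r\mu(B)+c\Bigl(\sum_\alpha\alpha\deg A_\alpha+\sum_\beta\beta\deg B_\beta\Bigr). \tag{11}$$

**Step 5: the correction term is $\le0$.** If $c=0$ we are done. Otherwise let $\alpha_1>\dots>\alpha_t$ be the weights of $f$. Summation by parts gives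
$$\sum_l\alpha_l\deg A_{\alpha_l}=\sum_{l<t}(\alpha_l-\alpha_{l+1})\deg f^{\alpha_l}A+\alpha_t\deg A,$$
and the same with rank in place of degree, where the left side is $\deg_f(V)=0$. Subtracting $\mu(A)$ times the second identity from the first,
$$\sum_\alpha\alpha\deg A_\alpha=\sum_{l<t}(\alpha_l-\alpha_{l+1})\bigl(\deg f^{\alpha_l}A-\mu(A)\operatorname{rk}f^{\alpha_l}A\bigr)\le0,$$
because $A$ is semistable. Likewise for $B$. So (11) gives $\mu(S)\le\mu(A)+\mu(B)$. $\square$

## 9. Logarithmic forms along a compatible divisor

Let $\Delta$ be a reduced simple normal crossing divisor on $X$ with $\sigma(F_*\mathcal O_X(-\Delta))\subset\mathcal O_X(-\Delta)$ for some splitting $\sigma$. On $\mathbb P^1$, the splitting of Section 1 is compatible with $\Delta=0+\infty$: if $\sum c_u^px^u\in(x)$ then $c_0\in(x)$, so $\sigma$ preserves $(x)$, and the same holds at $\infty$. There $T(-\log\Delta)=\mathcal O\cdot x\partial_x\cong\mathcal O$.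

**Theorem 3.** Let $k$ and $X$ be as in Theorem 1, and $\Delta$ as above. If $\mathcal O_X(D)\subset\Omega^i_X(\log\Delta)$ with $i\ge 0$, or $\mathcal O_X(D)\subset\Omega^1_X(\log\Delta)^{\otimes m}$ with $m\ge 0$, then $D\cdot H^{n-1}\le0$ for all ample (hence all nef) $H$. So $\kappa(X,D)\le0$, and $\kappa(X,D)=0$ only if $D$ is torsion. Over $k=\bar k$, $L_{\min}(T_X(-\log\Delta))\ge0$.

The reduction to $k=\bar k$ is as in Section 1: $\Delta_{\bar k}$ is again reduced with simple normal crossings since $k$ is perfect, and $f\otimes c\mapsto\sigma(f)\otimes c^{1/p}$ preserves its ideal. Put $T'=T_X(-\log\Delta)$, the locally free sheaf dual to $\Omega^1_X(\log\Delta)$. It consists of the derivations preserving the ideal $I_\Delta$. Indeed, where $\Delta=(x_1\cdots x_s=0)$, if $v$ preserves $(x_1\cdots x_s)$ then $v(x_j)\prod_{l\ne j}x_l\in(x_j)$, so $v(x_j)\in(x_j)$; the converse is clear. In particular $T'$ is closed under brackets and $p$-th powers. The only new ingredient is the analogue of Lemma 4.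

**Lemma 9.** Let $k=\bar k$, and let $G'\subset T'$ be saturated in $T'$ and closed under brackets and $p$-th powers. Then $(p-1)c_1(T'/G')$ is linearly equivalent to an effective divisor.

*Proof.* If $G'=T'$ there is nothing to prove, so assume $G'\ne T'$.

**Step 1: comparison with a foliation in $T$.** Let $G$ be the saturation of $G'$ in $T$. The bracket map $G\otimes G\to T/G$ vanishes at the generic point, where $G=G'$ and $T=T'$, hence everywhere, as $T/G$ is torsion-free. The $p$-power map $F^*G\to T/G$ is then defined and vanishes for the same reason. So $G$ is a $p$-closed foliation. Moreover $G'=G\cap T'$, because $(G\cap T')/G'$ is torsion inside the torsion-free $T'/G'$. Let $s\ne0$ be the section of $\det(T/G)^{p-1}$ constructed in Lemma 4 from the compatible splitting $\sigma$; note $G\ne T$.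

Let $\xi$ be the generic point of a component $\Delta_j$. There $T/T'$ has length one. The cokernel of $T'/G'\hookrightarrow T/G$ is $T/(T'+G)$. At $\xi$ it is $0$ if $G_\xi\not\subset T'_\xi$ and has length one if $G_\xi\subset T'_\xi$; in the latter case call $\Delta_j$ invariant. Hence
$$c_1(T'/G')=c_1(T/G)-\sum_{\Delta_j\ \text{invariant}}\Delta_j, \tag{12}$$
and it suffices to show that $s$ vanishes to order $\ge p-1$ along each invariant $\Delta_j$.

**Step 2: a first integral cutting out $\Delta_j$.** Let $R=\mathcal O_{X,\xi}$, a discrete valuation ring with maximal ideal $I=(t)=I_{\Delta,\xi}$, and $R_0=\mathcal A_\xi$. The point $\xi$ has codimension one, so it lies in the open set $U$ of Lemma 4. Invariance means $v_aI\subset I$. By (2), $t=\sum c_ux^u$ with $c_u\in R_0\cap I$. As $t\notin I^2$, some $c_u$ is not in $I^2$; call it $y_1$, so $y_1\in R_0$ generates $I$. Since $k$ is perfect, $I/I^2\to\Omega^1_R\otimes\kappa(\xi)$ is injective. So $dy_1\in N^*_\xi$ is nonzero in $N^*_\xi\otimes\kappa(\xi)$, and by (3) and Nakayama we may complete it to $y_1,\dots,y_i\in R_0$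 with $dy$ a basis of $N^*_\xi$.

**Step 3: the order of vanishing.** Write $\tau=T_y(g\,\cdot)$ with $\tau(h)=\sigma(h)^p$ as in Lemma 4. For $h\in R_0$ we have $y_1h\in I$, so $\sigma(y_1h)\in I$ by compatibility, and $T_y(g\,y_1h)\in y_1^pR^p$. Write $g=\sum_bg_b^py^b$ with $g_b\in R$. For $b$ with $b_1\le p-2$ take $h=y_1^{p-2-b_1}\prod_{l\ge2}y_l^{p-1-b_l}$, so that $y_1h=y^{(p-1)-b}$ and $T_y(g\,y_1h)=g_b^p$. Thus $g_b\in y_1R$. So every term $g_b^py^b$ lies in $y_1^{p-1}R$: if $b_1\le p-2$ because $y_1^p\mid g_b^p$, and if $b_1=p-1$ because $y_1^{p-1}\mid y^b$. Hence $g\in y_1^{p-1}R$, and $s=g\,(dy)^{\otimes-(p-1)}$ vanishes to order $\ge p-1$ along $\Delta_j$. $\square$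

On $\mathbb P^1$ with $\Delta=0+\infty$ and $G'=0$, the section is $(x\partial_x)^{p-1}$, which vanishes to order exactly $p-1$ along each of the two invariant points.

*Proof of Theorem 3.* Suppose $L_{\min}(T')<0$, and choose $e$, $E\subset F^{e*}T'$ and $Q=F^{e*}T'/E$ as in Section 6, with $T'$ in place of $T$.

**Step 1: $E$ descends to $T'$.** As in Section 6, argue by descending induction on $j$. If $E=0$, put $E^{(j-1)}=0$. Let $E\ne0$, and let $E^{(j)}\subset V=F^{j*}T'=F^*(F^{(j-1)*}T')$ be given, with $Q^{(j)}=V/E^{(j)}$. The canonical connection of $V$ gives $\theta:T\to\mathcal Hom(E^{(j)},Q^{(j)})$ as before. Let $\theta'$ be its restriction to $T'$. Its kernel $\mathcal K'=\{v\in T':\nabla_vE^{(j)}\subset E^{(j)}\}$ is saturated in $T'$, and by (7) closed under brackets and $p$-th powers. If $\mathcal K'\ne T'$, then $T'/\mathcal K'\hookrightarrow\mathcal Hom(E^{(j)},Q^{(j)})$ has slope $\le p^{-(e-j)}(L_{\max}(Q)-L_{\min}(E))<0$, contradicting Lemma 9. So $\theta'=0$. Since $T'=T$ generically and the target of $\theta$ is torsion-free, $\theta=0$.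 So all of $T$ preserves $E^{(j)}$, and Lemma 8 gives $E^{(j)}=F^*E^{(j-1)}$ with $E^{(j-1)}\subset F^{(j-1)*}T'$, saturated as before.

**Step 2: contradiction.** For $j=0$ we get a saturated $G'\subset T'$ with $T'/G'\ne0$, $L_{\max}(T'/G')<0$, and $L_{\min}(G')\ge0$ if $G'\ne0$. As $T'$ is closed under brackets and $p$-th powers, the bracket gives an $\mathcal O_X$-linear map $G'\otimes G'\to T'/G'$. It vanishes, since $L_{\min}(G'\otimes G'/\mathrm{tors})\ge0>L_{\max}(T'/G')$. Then the $p$-power gives an $\mathcal O_X$-linear map $F^*G'\to T'/G'$. It vanishes, since $L_{\min}(F^*G')\ge0$. (Both are trivial if $G'=0$.) Lemma 9 gives $c_1(T'/G')\cdot H^{n-1}\ge0$, contradicting $\mu(T'/G')\le L_{\max}(T'/G')<0$. So $L_{\min}(T')\ge0$.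

**Step 3: log forms.** Now $L_{\max}(\Omega^1_X(\log\Delta))=-L_{\min}(T')\le0$, and so $L_{\max}(\Omega^1_X(\log\Delta)^{\otimes m})\le0$ for $m\ge0$. Since $\Omega^i_X(\log\Delta)=\bigwedge^i\Omega^1_X(\log\Delta)$, the antisymmetrization map of Section 7 embeds it in $\Omega^1_X(\log\Delta)^{\otimes i}$. Hence $D\cdot H^{n-1}\le0$ in all cases, and the statements on nef $H$ and on $\kappa(X,D)$ follow as in Section 1. $\square$
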